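\title{Shifted bicyclic maps need not generate a free product}

\begin{abstract}
Let $H$ be a subgroup of a finite group $G$ and let $g\in G$ satisfy $H\cap H^g=1$. The two shifted bicyclic maps attached to $H$ and $g$ embed $H$ in the unit group of $\mathbb{Z}G$. A conjecture posed by Janssens, Temmerman and Thilmany asserts that the two images generate the free product $H*H$ as soon as $G$ has an irreducible rational representation that is center-preserving on $H$. We disprove it with a group of order $64$ and nilpotency class $2$, with $H\cong C_2\times C_2$. We show that the hypothesis on representations is necessary, and that the conclusion always holds when $|H|=2$. When $gHg^{-1}$ normalizes $H$, the group generated by the two images is an explicit subgroup of $\mathrm{GL}_2(\mathbb{Z}H)$ that depends only on $H$; for nilpotent $H$ it is $H*H$ exactly when $H$ contains no subgroup $C_p\times C_p$. Every finite group $H$ that contains some $C_p\times C_p$ occurs in a counterexample.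
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite group, let $\mathcal{U}(\mathbb{Z}G)$ be the unit group of its integral group ring, and let $H\le G$ be a subgroup. Write $\widetilde H=\sum_{h\in H}h\in\mathbb{Z}G$ and $H^g=g^{-1}Hg$ for $g\in G$. The \emph{shifted bicyclic maps} $\sigma_{H,g},\sigma_{g^{-1},H}\colon H\to\mathcal{U}(\mathbb{Z}G)$ are
\[
\sigma_{H,g}(h)=h+\widetilde H g(1-h),\qquad \sigma_{g^{-1},H}(h)=h+(1-h)g^{-1}\widetilde H .
\]
Both are injective group homomorphisms (Lemma~\ref{lem:conj}). Let ${}^*$ be the canonical involution of $\mathbb{Q}G$, the $\mathbb{Q}$-linear extension of $x\mapsto x^{-1}$ on $G$; it satisfies $(st)^*=t^*s^*$. For $S\subseteq\mathbb{Q}G$ put $S^*=\{s^*:s\in S\}$. An irreducible representation $\rho$ of $G$ over $\mathbb{Q}$ is \emph{center-preserving on $H$} if, for every $h\in H$, $\rho(h)\in Z(\rho(G))$ implies $h\in Z(G)$. The set of these representations is denoted by $\mathrm{Cir}^G_{\mathbb{Q}}(H)$. The following conjecture is posed in \cite{JTT}.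

\medskip
\noindent\textbf{Conjecture.} \emph{Let $H\le G$ be finite groups with $\mathrm{Cir}^G_{\mathbb{Q}}(H)\neq\emptyset$, and let $g\in G$ satisfy $H\cap H^g=1$. Then}
\[
\langle \mathrm{im}(\sigma_{H,g}),\mathrm{im}(\sigma_{g^{-1},H})\rangle\;\cong\; H*H\;\cong\;\langle \mathrm{im}(\sigma_{H,g}),\mathrm{im}(\sigma_{H,g})^*\rangle .
\]
\medskip

Throughout we write $a_h=\sigma_{H,g}(h)$ and $b_h=\sigma_{g^{-1},H}(h)$. Since
\[
a_h^*=h^{-1}+(1-h^{-1})g^{-1}\widetilde H=b_{h^{-1}},
\]
we have $\mathrm{im}(\sigma_{H,g})^*=\mathrm{im}(\sigma_{g^{-1},H})$, so the two groups in the Conjecture are the same group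
\[
\Gamma=\langle a_h,\ b_h : h\in H\rangle\le\mathcal{U}(\mathbb{Z}G).
\]

Why should $\Gamma$ be a free product? Split $\mathbb{Q}G$ into the vectors fixed by $H$ and their complement. Then the $a_h$ are block upper triangular and the $b_h$ block lower triangular, with off-diagonal blocks built from $\widetilde H$, which is $|H|$ times an idempotent and therefore large. This is the shape to which ping-pong arguments apply. Both hypotheses of the Conjecture remove an obvious obstruction. If $1\ne h\in H\cap H^g$, then $a_h=h=b_h$, and the two copies of $H$ overlap. If $\rho(h)$ is central in $\rho(G)$, then $\rho(a_h)=\rho(h)=\rho(b_h)$, and the two copies overlap in the representation $\rho$; one cannot afford this in every $\rho$, because a free product that embeds in a finite product of groups embeds in one of the factors (Lemma~\ref{lem:intersect}). Finally, for $|H|=2$ the conclusion always holds. One would therefore guess that the Conjecture is true. It is not.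

\begin{theorem}\label{thm:A}
There are a group $G$ of order $64$ and nilpotency class $2$, a subgroup $H\cong C_2\times C_2$ and an element $g\in G$ such that $\mathrm{Cir}^G_{\mathbb{Q}}(H)\ne\emptyset$ and $H\cap H^g=1$, but $\Gamma\not\cong H*H$.
\end{theorem}

The reason is that centrality of $\rho(h)$ is only one way in which $\rho(a_h)$ and $\rho(b_h)$ can coincide. They coincide whenever $\rho(\widetilde Hg(1-h))=0$, a condition that involves only $H$ and $g$, while $\rho(h)$ may be noncentral because of an element of $G$ unrelated to $g$. The next theorem contains the sharper necessary condition.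

\begin{theorem}\label{thm:D}
Let $H\le G$ be finite groups and let $g\in G$ satisfy $H\cap H^g=1$.
\begin{enumerate}
\item[(a)] If $\Gamma\cong H*H$, then for every subgroup $1\neq P\le H$ there is an irreducible $\mathbb{Q}$-representation $\rho$ of $G$ with $\rho(\widetilde Hg(1-h))\ne0$ for all $1\ne h\in P$.
\item[(b)] For $P=H$ such a $\rho$ lies in $\mathrm{Cir}^G_{\mathbb{Q}}(H)$. Hence, for $H\neq1$, the condition $\mathrm{Cir}^G_{\mathbb{Q}}(H)\neq\emptyset$ is necessary for $\Gamma\cong H*H$.
\item[(c)] If $|H|=2$, then $\Gamma\cong H*H$.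
\end{enumerate}
\end{theorem}

By Theorem~\ref{thm:A}, the condition in (b) is not sufficient. In the counterexample $gHg^{-1}$ normalizes $H$, and under this assumption $\Gamma$ can be computed.

\begin{theorem}\label{thm:B}
Let $H\le G$ be finite groups, $n=|H|$ and $g\in G$. Suppose that $H\neq1$, $H\cap H^g=1$ and $gHg^{-1}\le N_G(H)$. Then $\Gamma$ depends only on $H$: via $a_h\mapsto\alpha_h$, $b_h\mapsto\beta_h$ it is isomorphic to the subgroup $\Gamma(H)\le\mathrm{GL}_2(\mathbb{Z}H)$ generated by
\[
\alpha_h=\begin{pmatrix}1&n(1-h)\\0&h\end{pmatrix},\qquad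
\beta_h=\begin{pmatrix}1&0\\n(1-h)&h\end{pmatrix}\qquad(h\in H).
\]
Moreover:
\begin{enumerate}
\item[(a)] If $H$ has a complex representation $\tau\neq0$ in which no $h\ne1$ has eigenvalue $1$, then $\Gamma\cong H*H$.
\item[(b)] If $H$ contains a subgroup $C_p\times C_p$ for some prime $p$, then $\Gamma\not\cong H*H$.
\item[(c)] If $H$ is nilpotent, then $\Gamma\cong H*H$ if and only if $H$ contains no subgroup $C_p\times C_p$, that is, if and only if every Sylow subgroup of $H$ is cyclic or generalized quaternion.
\end{enumerate}
\end{theorem}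

\begin{theorem}\label{thm:class2}
Let $G$ be a finite nilpotent group of class at most $2$, let $H\le G$, and let $g\in G$ satisfy $H\cap H^g=1$. Then $\Gamma\cong H*H$ if and only if $H$ is cyclic.
\end{theorem}

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(a)] For every prime $p$ the Conjecture fails for some group $G$ of order $p^6$ and nilpotency class $2$, with $H\cong C_p\times C_p$.
\item[(b)] For every finite group $H$ that contains some $C_p\times C_p$, for example every noncyclic abelian $H$, the Conjecture fails for some finite group $G$ containing $H$.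
\end{enumerate}
\end{theorem}

We make no claim in general when $gHg^{-1}\not\le N_G(H)$ and $|H|\ge3$. In Theorem~\ref{thm:B} we make no claim for non-nilpotent groups $H$ covered by neither (a) nor (b). An example is $H=S_3$: it has order $6$, so it contains no $C_p\times C_p$; its one-dimensional representations are trivial on $A_3$, and a transposition has eigenvalue $1$ in its two-dimensional irreducible representation.

The proof of Theorem~\ref{thm:A} in Section~\ref{sec:example} is a direct computation in $\mathbb{Z}G$; apart from the definitions it uses only Lemma~\ref{lem:hopf}. All representations are finite-dimensional and are extended linearly to the group algebra.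

\section{Shifted bicyclic maps and free products}\label{sec:prelim}

\subsection{Triangular form}
Fix finite groups $H\le G$ and $g\in G$, and put
\[
n=|H|,\qquad e=\tfrac1n\widetilde H,\qquad \mu=\widetilde Hg,\qquad \nu=\mu(1-e).
\]
Then $e^2=e=e^*$, $he=eh=e$ for $h\in H$, and $\mu^*=g^{-1}\widetilde H$. In this notation
\begin{equation}\label{eq:mu}
a_h=h+\mu(1-h),\qquad b_h=h+(1-h)\mu^*,\qquad (1-h)\mu=0=\mu^*(1-h)\qquad(h\in H).
\end{equation}

\begin{lemma}\label{lem:conj}
We have $\nu^2=0$, and for $h\in H$
\[
a_h=(1-\nu)h(1+\nu),\qquad b_h=(1+\nu^*)h(1-\nu^*).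
\]
Hence $h\mapsto a_h$ and $h\mapsto b_h$ are injective homomorphisms $H\to\mathcal{U}(\mathbb{Z}G)$. Moreover,
\[
a_h=h\iff h\in H^g\iff b_h=h .
\]
\end{lemma}

\begin{proof}
From $e\mu=\mu$ we get $(1-e)\mu=0$, so $\nu^2=0$ and $(1+\nu)^{-1}=1-\nu$. From $h\nu=\nu$ we get $\nu h\nu=0$, and $e(1-h)=0$ gives $\nu(1-h)=\mu(1-h)$. Thus
\[
(1-\nu)h(1+\nu)=h+\nu-\nu h=h+\mu(1-h)=a_h .
\]
Applying ${}^*$ to the formula for $a_{h^{-1}}$ gives the formula for $b_h$. So both maps are restrictions of inner automorphisms of $\mathbb{Q}G$; their values lie in $\mathbb{Z}G$, and so do the inverses $a_{h^{-1}}$, $b_{h^{-1}}$. Finally, $\mu$ is the sum of the elements of the coset $Hg$, so $\mu(1-h)=0$ if and only if $Hgh=Hg$, that is, $h\in H^g$. Since $b_h=a_{h^{-1}}^*$, we have $b_h=h$ if and only if $a_{h^{-1}}=h^{-1}$, which is the same condition.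
\end{proof}

Let $V$ be a left module over $\mathbb{Q}G$, and put $X=eV$, the space of $H$-fixed vectors, and $Y=(1-e)V$. Both are $H$-stable and $V=X\oplus Y$. Since $\nu=e\nu(1-e)$, the element $\nu$ kills $X$ and maps $Y$ to $X$, while $\nu^*=(1-e)\nu^*e$ kills $Y$ and maps $X$ to $Y$. As $a_h=h+\nu(1-h)$ and $b_h=h+(1-h)\nu^*$, we obtain for $x\in X$ and $y\in Y$
\begin{equation}\label{eq:blocks}
a_hx=x,\qquad a_hy=\nu(1-h)y+hy,\qquad b_hx=x+(1-h)\nu^*x,\qquad b_hy=hy .
\end{equation}
This is the triangular form mentioned in the introduction.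

\subsection{Free products}
For a finite group $P$ we write the two factors of $P*P$ as $\{x_h:h\in P\}$ and $\{y_h:h\in P\}$. A \emph{reduced word} is a product of nontrivial elements taken alternately from the two factors. We use the following standard facts.
\begin{enumerate}
\item[(F1)] Every element of $P*P$ is given by exactly one reduced word. In particular, for $P\le H$ the elements $x_h,y_h$ with $h\in P$ generate a copy of $P*P$ in $H*H$.
\item[(F2)] An element of finite order is conjugate into a factor. Indeed, every other element is conjugate to a reduced word that begins in one factor and ends in the other, and all positive powers of such a word are reduced.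
\item[(F3)] (Kurosh) A subgroup of $P*P$ that meets every conjugate of each factor trivially is free.
\item[(F4)] Free groups are torsion-free and residually finite (every nontrivial element lies outside some subgroup of finite index), and two commuting elements of a free group are powers of a common element.
\item[(F5)] (Malcev) A finitely generated residually finite group is Hopfian: each of its surjective endomorphisms is injective.
\end{enumerate}
Let $F_P$ be the kernel of the map $P*P\to P\times P$, $x_h\mapsto(h,1)$, $y_h\mapsto(1,h)$. This map is injective on each factor, hence on each conjugate of a factor, so $F_P$ is free by (F3). It has finite index.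

By Lemma~\ref{lem:conj} there is a surjective homomorphism
\[
\pi\colon H*H\to\Gamma,\qquad x_h\mapsto a_h,\quad y_h\mapsto b_h .
\]
The Conjecture asks only for an abstract isomorphism $\Gamma\cong H*H$, which need not respect the generators. So a relation between the $a_h$ and the $b_h$ does not at once contradict it. The Hopf property closes this gap.

\begin{lemma}\label{lem:hopf}
$\Gamma\cong H*H$ as abstract groups if and only if $\pi$ is injective.
\end{lemma}

\begin{proof}
If $\pi$ is injective, it is an isomorphism. For the converse, we first note that $H*H$ is residually finite. Let $1\neq w\in H*H$. If $w\notin F_H$, then $w$ lies outside the finite-index subgroup $F_H$. If $w\in F_H$, then by (F4) it lies outside a subgroup of finite index in $F_H$, which has finite index in $H*H$. By (F5), $H*H$ is Hopfian. If $\phi\colon\Gamma\to H*H$ is an isomorphism, then $\phi\circ\pi$ is a surjective endomorphism of $H*H$, hence injective, and so $\pi$ is injective.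
\end{proof}

Lemmas~\ref{lem:conj} and~\ref{lem:hopf} show that $H\cap H^g=1$ cannot be dropped: if $1\ne h\in H\cap H^g$, then $\pi(x_hy_{h^{-1}})=1$ and $\Gamma\not\cong H*H$.

The group $\Gamma$ acts faithfully on the sum of finitely many irreducible representations. The next lemma says that these cannot share the work of detecting a free product: if homomorphisms $\phi_1,\dots,\phi_r$ defined on $P*P$ are all non-injective, then so is $(\phi_1,\dots,\phi_r)$.

\begin{lemma}\label{lem:intersect}
Let $P\neq1$ be a finite group. Finitely many nontrivial normal subgroups of $P*P$ have nontrivial intersection.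
\end{lemma}

\begin{proof}
Put $F=F_P$. We first show that every normal subgroup $M\ne1$ of $P*P$ meets $F$ nontrivially. If $M$ contains an element $m$ of infinite order, then $1\ne m^{|P|}\in M\cap F$, because the exponent of $P\times P$ divides $|P|$. Otherwise, by (F2) and normality, $M$ contains a nontrivial element $s$ of one factor. Let $t\neq1$ lie in the other factor. The reduced word $sts^{-1}t^{-1}=s\cdot(ts^{-1}t^{-1})$ lies in $M$, and it lies in $F$ because the images of $s$ and $t$ in $P\times P$ commute.

It remains to show that finitely many nontrivial normal subgroups of the free group $F$ intersect nontrivially, and by induction it suffices to treat two of them, $R_1$ and $R_2$. Choose $1\ne r_i\in R_i$. The commutator $[r_1,r_2]$ lies in $R_1\cap R_2$, so we are done if it is nontrivial. Otherwise (F4) gives $r_1=z^i$, $r_2=z^j$ with $z\in F$ and $i,j\neq0$, and then $1\neq z^{ij}=r_1^j=r_2^i\in R_1\cap R_2$.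
\end{proof}

\section{A necessary condition, and subgroups of order two}\label{sec:necessary}

If $\rho$ is a representation of $G$ over $\mathbb{Q}$ or $\mathbb{R}$, averaging any inner product over $G$ gives a $G$-invariant one. For it $\rho(x^{-1})$ is the adjoint of $\rho(x)$ when $x\in G$, so by linearity $\rho(s^*)$ is the adjoint of $\rho(s)$ for every $s$ in the group algebra. This ties the $b_h$ to the $a_h$ in each representation separately.

\begin{lemma}\label{lem:collide}
Let $\rho$ be a $\mathbb{Q}$-representation of $G$ and $h\in H$. If $\rho(\mu(1-h))=0$, then $\rho(a_h)=\rho(h)=\rho(b_h)$.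
\end{lemma}

\begin{proof}
The first equality is \eqref{eq:mu}. The element $\mu(1-h^{-1})=-\mu(1-h)h^{-1}$ also acts as $0$, hence so does its adjoint $(1-h)\mu^*$. This gives the second equality.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
(a) By Lemma~\ref{lem:hopf}, $\pi$ is injective. Let $1\neq P\le H$ and suppose that every irreducible $\mathbb{Q}$-representation $\rho$ admits $1\ne h\in P$ with $\rho(\mu(1-h))=0$. By Lemma~\ref{lem:collide}, the reduced word $x_hy_{h^{-1}}$ lies in the kernel $M_\rho$ of $\rho\circ\pi$ restricted to $P*P$, so $M_\rho\ne1$. There are finitely many $\rho$ up to isomorphism, so Lemma~\ref{lem:intersect} gives $1\ne w\in\bigcap_\rho M_\rho$. The regular representation of $\mathbb{Q}G$ is faithful and is a direct sum of irreducible ones, so $\pi(w)=1$. This contradicts the injectivity of $\pi$.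

(b) Let $\rho$ be as in (a) with $P=H$, and suppose that $\rho(h)\in Z(\rho(G))$ for some $1\ne h\in H$. Then $\rho(\widetilde Hg(1-h))=\rho(\widetilde H(1-h)g)=0$, against the choice of $\rho$. So only $h=1$ has central image, and $\rho$ is center-preserving on $H$.

(c) Let $H=\{1,h\}$, and put $a=a_h=h+r$ with $r=\mu(1-h)$, and $b=b_h$. Since $h=h^{-1}$, we have $b=a^*$, and $a,b$ are involutions by Lemma~\ref{lem:conj}. The same lemma gives $r\neq0$, because $h\notin H^g$; this is the only use of the hypothesis $H\cap H^g=1$.

We claim that $ab$ has infinite order. In the regular representation on $\mathbb{R}G$, the element $ab=aa^*$ acts as an invertible operator times its adjoint, so it is diagonalizable with positive eigenvalues. If it had finite order, all eigenvalues would be positive roots of unity, so $aa^*=1$ and $a^*=a^{-1}=a$. As $h^*=h$, this gives $r=r^*=(1-h)\mu^*$. Multiply on the left by $\widetilde H$: since $\widetilde H\mu=2\mu$ and $\widetilde H(1-h)=0$, we get $2r=0$, a contradiction.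

Write $x=x_h$, $y=y_h$. A nonempty reduced word of even length is $(xy)^k$ with $k\ne0$, and its image $(ab)^k$ is nontrivial. A reduced word of odd length has the form $wcw^{-1}$ with middle letter $c\in\{x,y\}$, and its image is conjugate to $a$ or $b$. So $\pi$ is injective, and $\Gamma\cong C_2*C_2$ is infinite dihedral.
\end{proof}

If $H\cap H^g=1$, then $H\cap Z(G)\le H\cap H^g=1$, so $\rho\in\mathrm{Cir}^G_{\mathbb{Q}}(H)$ means that $\rho(h)\notin Z(\rho(G))$ for all $1\neq h\in H$. We use the definition in this form from now on.

\section{Counterexamples of order $p^6$}\label{sec:example}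

\subsection{The groups}
By Theorem~\ref{thm:D}(a) we obtain a counterexample if every irreducible $\rho$ kills some $\mu(1-h)$ with $h\neq1$, while some $\rho$ is center-preserving. The first demand is easy to control when the commutators $z(h)=h^{-1}ghg^{-1}$ are central, because $gh=hz(h)g$ and $\widetilde Hh=\widetilde H$ give
\begin{equation}\label{eq:z}
\mu(1-h)=\widetilde H\bigl(1-hz(h)\bigr)g=\bigl(1-z(h)\bigr)\mu .
\end{equation}
An irreducible representation sees only a cyclic quotient of the center, so we let $z$ embed $H\cong C_p\times C_p$ in the center. To meet the second demand we adjoin an element $f$ that does not enter the definition of $\Gamma$ and whose only task is to keep the elements of $H$ noncentral.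

Let $p$ be a prime and $A=\langle u_1,u_2,z_1,z_2\rangle\cong C_p^4$. Let $G_p=A\rtimes\langle g,f\rangle$, where $\langle g,f\rangle\cong C_p\times C_p$ centralizes $Z_0=\langle z_1,z_2\rangle$ and
\[
gu_1g^{-1}=u_1z_1,\qquad gu_2g^{-1}=u_2z_2,\qquad fu_1f^{-1}=u_1,\qquad fu_2f^{-1}=u_2z_1 .
\]
This is well defined: viewing $A$ as a vector space over $\mathbb{F}_p$, the two automorphisms are $1+S$ and $1+T$, where $S$ and $T$ map $A$ into $Z_0$ and kill $Z_0$. All products of two maps among $S,T$ vanish, so $(1+S)^i(1+T)^j=1+iS+jT$, and the two automorphisms commute and have order $p$. The group $G_p$ has order $p^6$; it is nonabelian, $Z_0$ is central and $G_p/Z_0$ is abelian, so $G_p$ has class $2$. Let $H=\langle u_1,u_2\rangle\cong C_p\times C_p$. For $h=u_1^iu_2^j$,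
\begin{equation}\label{eq:comm}
ghg^{-1}=h\,z_1^iz_2^j,\qquad fhf^{-1}=h\,z_1^j .
\end{equation}

\begin{proposition}\label{prop:Gp}
In $G=G_p$ we have $H\cap H^g=1$ and $\mathrm{Cir}^G_{\mathbb{Q}}(H)\ne\emptyset$.
\end{proposition}

\begin{proof}
An element $h=u_1^iu_2^j$ lies in $H^g$ if and only if $ghg^{-1}\in H$. By \eqref{eq:comm} this forces $z_1^iz_2^j\in H\cap Z_0=1$, so $p\mid i,j$ and $h=1$.

The image of $z_1$ in $G/\langle z_2\rangle$ is nontrivial, and the regular representation of this quotient is faithful. So there is an irreducible $\mathbb{Q}$-representation $\rho$ of $G$ with $\rho(z_2)=1$ and $\rho(z_1)\neq1$; then $\rho(z_1)$ has order $p$. Let $1\neq h=u_1^iu_2^j$. If $p\nmid i$, then $\rho(ghg^{-1}h^{-1})=\rho(z_1)^i\ne1$. If $p\mid i$, then $p\nmid j$ and $\rho(fhf^{-1}h^{-1})=\rho(z_1)^j\neq1$. In both cases $\rho(h)\notin Z(\rho(G))$.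
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(a)]
By Proposition~\ref{prop:Gp} it suffices to show $\Gamma\not\cong H*H$. Let $\rho$ be an irreducible $\mathbb{Q}$-representation of $G_p$. By Schur's lemma the endomorphisms commuting with $\rho(G_p)$ form a division algebra. It contains the commuting elements $\rho(z_1),\rho(z_2)$, which generate a field, and a finite subgroup of the multiplicative group of a field is cyclic. So $\rho(Z_0)$ is cyclic, and $\rho(z_1^iz_2^j)=1$ for some $z_1^iz_2^j\ne1$. For $h=u_1^iu_2^j\neq1$ we have $z(h)=z_1^iz_2^j$, so $\rho(\mu(1-h))=0$ by \eqref{eq:z}. Theorem~\ref{thm:D}(a) with $P=H$ gives $\Gamma\not\cong H*H$.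
\end{proof}

\begin{remark}\label{rem:f}
The group $\Gamma$ lies in $\mathbb{Z}G_0$, where $G_0=\langle H,g\rangle=A\rtimes\langle g\rangle$ has order $p^5$. For an irreducible $\mathbb{Q}$-representation $\rho$ of $G_0$ the argument above gives $1\neq h\in H$ with $\rho(z(h))=1$; then $\rho(h)$ commutes with $\rho(g)$ and $\rho(A)$, so $\mathrm{Cir}^{G_0}_{\mathbb{Q}}(H)=\emptyset$. Adjoining $f$ makes the hypothesis of the Conjecture true without changing $\Gamma$.
\end{remark}

\subsection{An explicit relation for $p=2$}
The argument above produces a relation through Lemma~\ref{lem:intersect}. For $p=2$ a short relation can be verified directly in $\mathbb{Z}G$.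

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $G=G_2$, of order $64$ and class $2$, with $H$ and $g$ as above; the hypotheses hold by Proposition~\ref{prop:Gp}. For $i=1,2$ put $c_i=1-u_i$ and $t_i=a_{u_i}b_{u_i}$. We claim that
\begin{equation}\label{eq:relation}
t_1t_2=t_2t_1 .
\end{equation}
Since $u_i^2=1$, we have $u_ic_i=c_iu_i=-c_i$ and $c_i^2=2c_i$. Hence, by \eqref{eq:mu},
\[
t_i=(u_i+\mu c_i)(u_i+c_i\mu^*)=1-c_i\mu^*-\mu c_i+2\mu c_i\mu^* .
\]
Expand $(t_i-1)(t_j-1)$ into nine products. Four of them contain a factor $\mu^*c_j$ or $c_i\mu$ and vanish by \eqref{eq:mu}, namely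
\[
c_i\mu^*\cdot c_j\mu^*,\qquad \mu c_i\mu^*\cdot c_j\mu^*,\qquad \mu c_i\cdot\mu c_j,\qquad \mu c_i\cdot\mu c_j\mu^* .
\]
With $q_{ij}=c_i\,\mu^*\mu\,c_j$, the other five give
\[
(t_i-1)(t_j-1)=q_{ij}-2q_{ij}\mu^*-2\mu q_{ij}+4\mu q_{ij}\mu^*+\mu c_ic_j\mu^* .
\]
Now $\mu^*\mu=g^{-1}\widetilde H^2g=4\,g^{-1}\widetilde Hg$ lies in $\mathbb{Z}A$, because $A$ is normal and contains $H$. The ring $\mathbb{Z}A$ is commutative and contains $c_1,c_2$, so $q_{12}=q_{21}$ and $c_1c_2=c_2c_1$. Therefore $t_1-1$ and $t_2-1$ commute, which proves \eqref{eq:relation}.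

The reduced words $x_{u_1}y_{u_1}x_{u_2}y_{u_2}$ and $x_{u_2}y_{u_2}x_{u_1}y_{u_1}$ are different elements of $H*H$ with the same image under $\pi$. So $\pi$ is not injective, and $\Gamma\not\cong H*H$ by Lemma~\ref{lem:hopf}.
\end{proof}

The computation used only that $u_1,u_2$ are commuting involutions and that $H^g$ centralizes $H$. The rest of $G$ played no role, which suggests that in such a situation $\Gamma$ can be described in terms of $H$ alone.

\section{A matrix model over $\mathbb{Z}H$}\label{sec:model}

In this section we prove the first assertion of Theorem~\ref{thm:B}. Put $K=gHg^{-1}$, $e_K=geg^{-1}=\frac1n\widetilde K$, and $h'=ghg^{-1}\in K$ for $h\in H$. We assume $H\ne1$, $K\le N_G(H)$ and $H\cap H^g=1$; conjugation by $g$ turns the last condition into $H\cap K=1$.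

The identity $n(1-k)+n(1-h)k=n(1-hk)=n(1-h)+nh(1-k)$ shows that $\alpha_h\alpha_k=\alpha_{hk}$ and $\beta_h\beta_k=\beta_{hk}$. So there is a homomorphism
\[
\omega\colon H*H\to\mathrm{GL}_2(\mathbb{Z}H),\qquad x_h\mapsto\alpha_h,\quad y_h\mapsto\beta_h,
\]
with image $\Gamma(H)$, and we have to prove that $\ker\pi=\ker\omega$.

Let $V=\mathbb{C}G$ be the regular left module, with $V=X\oplus Y$ as in \eqref{eq:blocks}. The formulas \eqref{eq:blocks} differ from the matrices $\alpha_h,\beta_h$ in that the scalar $n$ is replaced by maps $\nu\colon Y\to X$ and $\nu^*\colon X\to Y$ between different spaces. The plan is to split off the kernels of these maps and to use $\frac1n\nu^*$ to identify what remains of $X$ with what remains of $Y$. This requires an action of $H$ on $X$ that matches the action on $Y$. The given action on $X$ is trivial and useless; the right one is the action through $K$, and it exists because $K$ normalizes $H$.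

\subsection*{Step 1: intertwining relations}
Elements of $K$ normalize $H$, so they commute with $e$ and $\widetilde H$; hence so does $e_K$, and $X=eV$ is $K$-stable. For $y\in Y$ we have $\nu y=\widetilde Hgy$. For $x\in X$ we have $\widetilde Hx=nx$, and $eg^{-1}=g^{-1}e_K$ gives
\[
\nu^*x=(1-e)g^{-1}\widetilde Hx=n\,g^{-1}(1-e_K)x .
\]
Using $gh=h'g$ and that $h'$ commutes with $\widetilde H$ and with $e_K$, we find for $h\in H$, $x\in X$, $y\in Y$:
\begin{align}
\nu hy&=\widetilde Hh'gy=h'\nu y,\label{eq:i1}\\
\nu^*h'x&=n\,g^{-1}h'(1-e_K)x=h\,\nu^*x,\label{eq:i2}\\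
\nu\nu^*x&=n\widetilde H(1-e_K)x=n^2(1-e_K)x,\label{eq:i3}
\end{align}
where the last equality holds because $(1-e_K)x\in X$. Without the normalizing hypothesis, $K$ need not act on $X$ at all, and $\nu\nu^*=n^2e(1-e_K)e$ need not be a multiple of an idempotent.

\subsection*{Step 2: decomposition of $V$}
Put $X_0=e_KX$, $X'=(1-e_K)X$, $Y_0=\{y\in Y:\nu y=0\}$ and $Y'=\nu^*X'$. Then $X=X_0\oplus X'$, and the formula for $\nu^*x$ shows that $\nu^*X_0=0$. Also
\[
\nu Y=\widetilde Hg(1-e)V=\widetilde H(1-e_K)gV=(1-e_K)\widetilde HV=X' .
\]
By \eqref{eq:i3}, $\nu\nu^*$ is multiplication by $n^2$ on $X'$. Hence $\nu^*$ is injective on $X'$ and $Y_0\cap Y'=0$; and for $y\in Y$ the vector $y-n^{-2}\nu^*\nu y$ lies in $Y_0$. So $Y=Y_0\oplus Y'$ and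
\[
V=(X_0\oplus Y_0)\oplus(X'\oplus Y') .
\]
By \eqref{eq:i1}, $Y_0$ is $H$-stable. So \eqref{eq:blocks} shows that $a_h$ and $b_h$ both act as $h$ on the $H$-stable space $X_0\oplus Y_0$. Let $w\mapsto\bar w$ be the homomorphism $H*H\to H$ with $x_h\mapsto h$, $y_h\mapsto h$. Then
\begin{equation}\label{eq:trivialpart}
\pi(w)\text{ acts on }X_0\oplus Y_0\text{ as }\bar w .
\end{equation}

\subsection*{Step 3: coordinates on $X'\oplus Y'$}
Let $\theta=\frac1n\nu^*\colon X'\to Y'$. It is a bijection, $\nu\theta z=nz$ by \eqref{eq:i3}, and $h\theta z=\theta h'z$ by \eqref{eq:i2}. For $x,z\in X'$, formulas \eqref{eq:blocks} give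
\begin{align*}
a_h(x+\theta z)&=x+\nu\theta(1-h')z+\theta h'z=\bigl(x+n(1-h')z\bigr)+\theta(h'z),\\
b_h(x+\theta z)&=x+n(1-h)\theta x+h\theta z=x+\theta\bigl(n(1-h')x+h'z\bigr).
\end{align*}
Make $X'$ a left $\mathbb{C}H$-module by $h\cdot x=h'x$, so that $M_2(\mathbb{C}H)$ acts on column vectors in $X'\oplus X'$. In the coordinates $(x,z)\leftrightarrow x+\theta z$, the elements $a_h,b_h$ act as $\alpha_h,\beta_h$. Therefore
\begin{equation}\label{eq:mainpart}
\pi(w)\text{ acts on }X'\oplus Y'\cong X'\oplus X'\text{ as }\omega(w).
\end{equation}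

\subsection*{Step 4: the module $X'$}
To read off $\omega(w)$ from \eqref{eq:mainpart} we need the annihilator of $X'$ in $\mathbb{C}H$; here $H\cap K=1$ is used. The set $L=HK$ is a subgroup of order $n^2$, and $V$ is a free left $\mathbb{C}L$-module of rank $r=[G:L]\ge1$. The space $e\,\mathbb{C}L$ is spanned by the elements $ehk=ek$ with $k\in K$, and these are linearly independent because they are supported on the distinct cosets $Hk$. Since $k_1\cdot ek=ek_1k$, the $\mathbb{C}K$-module $e\,\mathbb{C}L$ is free of rank one. Thus $X\cong(\mathbb{C}K)^r$, and $X'\cong((1-e)\mathbb{C}H)^r$ as $\mathbb{C}H$-modules. An element $s\in\mathbb{C}H$ annihilates $X'$ if and only if $s(1-e)=0$, that is, $s=se\in\mathbb{C}e$. So a matrix in $M_2(\mathbb{C}H)$ that annihilates $X'\oplus X'$ lies in $M_2(\mathbb{C}e)$.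

\subsection*{Step 5: $\ker\pi=\ker\omega$}
Suppose $\pi(w)=1$. By \eqref{eq:mainpart} and Step~4, $\omega(w)-1\in M_2(\mathbb{C}e)$. The augmentation $\mathbb{C}H\to\mathbb{C}$, $h\mapsto1$, applied entrywise, sends every $\alpha_h$ and $\beta_h$ to the identity matrix, so it sends $\omega(w)-1$ to $0$. It sends $e$ to $1$, so it is injective on $\mathbb{C}e$. Hence $\omega(w)=1$.

Suppose $\omega(w)=1$. Then $\pi(w)$ is trivial on $X'\oplus Y'$ by \eqref{eq:mainpart}, and by \eqref{eq:trivialpart} it remains to show $\bar w=1$. Modulo $n$, both $\alpha_h$ and $\beta_h$ reduce to $\mathrm{diag}(1,h)$, so $\omega(w)$ reduces to $\mathrm{diag}(1,\bar w)$ in $\mathrm{GL}_2((\mathbb{Z}/n)H)$. As $n\ge2$, distinct elements of $H$ remain distinct in $(\mathbb{Z}/n)H$, so $\bar w=1$. Thus $\pi(w)$ acts trivially on $V=\mathbb{C}G$, and $\pi(w)=1$.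

This proves that $a_h\mapsto\alpha_h$, $b_h\mapsto\beta_h$ defines an isomorphism $\Gamma\cong\Gamma(H)$. By Lemma~\ref{lem:hopf}, under the hypotheses of Theorem~\ref{thm:B},
\begin{equation}\label{eq:criterion}
\Gamma\cong H*H\iff\omega\text{ is injective}.
\end{equation}

\begin{example}\label{ex:klein}
For an involution $u\in H$, the identities $(1-u)^2=2(1-u)$ and $u(1-u)=-(1-u)$ give
\[
\alpha_u\beta_u=1+(1-u)M,\qquad M=\begin{pmatrix}2n^2&-n\\-n&0\end{pmatrix}.
\]
The integer matrix $M$ does not depend on $u$, so $\alpha_u\beta_u$ and $\alpha_v\beta_v$ commute whenever the involutions $u,v$ commute. This is relation \eqref{eq:relation} in the model. For $H=C_2\times C_2$ one sees more. A nontrivial character $\chi$ of $H$, applied entrywise, sends $\alpha_h,\beta_h$ to the identity if $\chi(h)=1$ and to the involutions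
\[
\begin{pmatrix}1&8\\0&-1\end{pmatrix},\qquad\begin{pmatrix}1&0\\8&-1\end{pmatrix}
\]
if $\chi(h)=-1$; the trivial character sends everything to the identity. A group generated by two involutions has a cyclic subgroup of index at most $2$, and $\Gamma(H)$ embeds in a product of three such groups. So $\Gamma(C_2\times C_2)$ has an abelian subgroup of finite index.
\end{example}

\section{When $\Gamma(H)$ is a free product}\label{sec:pingpong}

A representation $\tau$ of $H$ on a space $U$ makes $\Gamma(H)$ act on $U\oplus U$. Example~\ref{ex:klein} shows what can go wrong: if $\tau(h)=1$, then $\alpha_h$ and $\beta_h$ act trivially. At the other extreme, if no $\tau(h)$ with $h\neq 1$ has eigenvalue $1$, then the off-diagonal entries $n(1-\tau(h))$ expand every vector, and the factor $n$ compensates for eigenvalues close to $1$.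

\begin{proof}[Proof of Theorem~\ref{thm:B}(a)]
Choose an $H$-invariant Hermitian inner product on the space $U\ne0$ of $\tau$. Let $1\ne h\in H$. Every eigenvalue $\zeta$ of $\tau(h)$ is $e^{2\pi ik/n}$ with $1\le k\le n-1$, so $|1-\zeta|=2\sin(\pi k/n)\ge2\sin(\pi/n)$. By concavity $\sin t\ge2t/\pi$ on $[0,\pi/2]$, and $n\ge2$, so $n|1-\zeta|\ge4$. As $\tau(h)$ is unitarily diagonalizable,
\[
\|n(1-\tau(h))u\|\ge4\|u\|\qquad(u\in U).
\]
For $(x,y)\in U\oplus U$ we have
\[
\alpha_h(x,y)=\bigl(x+n(1-\tau(h))y,\ \tau(h)y\bigr),\qquad \beta_h(x,y)=\bigl(x,\ n(1-\tau(h))x+\tau(h)y\bigr).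
\]
If $\|x\|\le\|y\|$ and $y\ne0$, then $\|x+n(1-\tau(h))y\|\ge4\|y\|-\|x\|\ge3\|y\|>\|\tau(h)y\|$. If $\|x\|\ge\|y\|$ and $x\neq0$, then $\|n(1-\tau(h))x+\tau(h)y\|\ge4\|x\|-\|y\|\ge3\|x\|>\|x\|$. Put
\[
\Omega_+=\{\|x\|>\|y\|\},\qquad \Omega_0=\{\|x\|=\|y\|\neq0\},\qquad \Omega_-=\{\|x\|<\|y\|\}.
\]
We have shown that, for $h\neq1$, $\alpha_h$ maps $\Omega_0\cup\Omega_-$ into $\Omega_+$ and $\beta_h$ maps $\Omega_0\cup\Omega_+$ into $\Omega_-$. Let $w$ be a nonempty reduced word and $v\in\Omega_0$. Applying the letters of $w$ from right to left, induction on the length shows that $\omega(w)v$ lies in $\Omega_+$ if the first letter of $w$ is an $x_h$ and in $\Omega_-$ if it is a $y_h$. So $\omega(w)v\neq v$, $\omega$ is injective, and \eqref{eq:criterion} applies.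
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(b)]
Let $C_p\times C_p\cong P\le H$. For $h\in P$ the matrices $\alpha_h,\beta_h$ have entries in $\mathbb{Z}P$. As $P$ is abelian, $s\mapsto(\chi(s))_\chi$ is an isomorphism from $\mathbb{C}P$ onto $\prod_\chi\mathbb{C}$, where $\chi$ runs over the characters $P\to\mathbb{C}^\times$. So $\mathrm{GL}_2(\mathbb{Z}P)$ embeds in $\prod_\chi\mathrm{GL}_2(\mathbb{C})$, and the kernel of $\omega$ on $P*P$ is the intersection of the kernels $M_\chi$ of the component maps $P*P\to\mathrm{GL}_2(\mathbb{C})$. The image $\chi(P)$ is cyclic and $P$ is not, so there is $1\ne h\in\ker\chi$. The $\chi$-component of $\alpha_h$ is the identity, so $1\neq x_h\in M_\chi$. By Lemma~\ref{lem:intersect}, $\bigcap_\chi M_\chi\ne1$. Thus $\omega$ is not injective on $P*P\le H*H$, and \eqref{eq:criterion} applies.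
\end{proof}

For nilpotent groups the two cases exhaust all possibilities. Recall that a finite nilpotent group is the direct product of its Sylow subgroups, and that the generalized quaternion group of order $2^k\ge8$ is
\[
Q_{2^k}=\langle s,t \mid s^{2^{k-1}}=1,\ t^2=s^{2^{k-2}},\ tst^{-1}=s^{-1}\rangle .
\]
It embeds in $\mathrm{SU}(2)$ via $s\mapsto\mathrm{diag}(\zeta,\zeta^{-1})$, with $\zeta$ a primitive $2^{k-1}$-th root of unity, and $t\mapsto\left(\begin{smallmatrix}0&-1\\1&0\end{smallmatrix}\right)$. A finite $p$-group with a unique subgroup of order $p$ is cyclic or generalized quaternion \cite[5.3.6]{Rob}.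

\begin{proof}[Proof of Theorem~\ref{thm:B}(c)]
Let $H=\prod_pS_p$ be the decomposition into nontrivial Sylow subgroups. Consider the statements: (i) $\Gamma\cong H*H$; (ii) $H$ contains no $C_p\times C_p$; (iii) every $S_p$ is cyclic or generalized quaternion. We prove (i)$\Rightarrow$(ii)$\Rightarrow$(iii)$\Rightarrow$(i). The first implication is part (b).

Assume (ii). The center of $S_p$ contains a subgroup $Z_1$ of order $p$. A second subgroup of order $p$ in $S_p$ would commute with $Z_1$ and generate with it a copy of $C_p\times C_p$. So $S_p$ has a unique subgroup of order $p$, and (iii) follows.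

Assume (iii). Each $S_p$ has a representation $\tau_p\neq0$ in which only the identity has eigenvalue $1$. For cyclic $S_p$ take a faithful character. For generalized quaternion $S_p$ take the embedding in $\mathrm{SU}(2)$: a unitary matrix of determinant $1$ and size $2$ with one eigenvalue $1$ is the identity. Let $\tau=\bigotimes_p\tau_p$. An eigenvalue of $\tau(h)$, for $h=(h_p)_p$, is a product $\prod_p\lambda_p$, where $\lambda_p$ is an eigenvalue of $\tau_p(h_p)$ and has $p$-power order. If the product is $1$, then for each $p$ the order of $\lambda_p$ is a power of $p$ and also prime to $p$, since $\lambda_p^{-1}$ is the product of the other factors. So all $\lambda_p=1$, all $h_p=1$ and $h=1$. Part (a) gives (i).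
\end{proof}

In class at most $2$ the normalizing hypothesis is automatic.

\begin{proof}[Proof of Theorem~\ref{thm:class2}]
If $H=1$, then $\Gamma=1=H*H$ and $H$ is cyclic. Let $H\neq1$. The commutators $z(h)=h^{-1}ghg^{-1}$ are central in $G$, so for $h,k\in H$
\[
z(hk)=k^{-1}\,z(h)\,gkg^{-1}=z(h)z(k).
\]
If $z(h)=1$, then $h=g^{-1}hg\in H\cap H^g=1$. So $z$ is an injective homomorphism $H\to Z(G)$, and $H$ is abelian. The elements $ghg^{-1}=hz(h)$ centralize $H$, so Theorem~\ref{thm:B} applies. By part (c), $\Gamma\cong H*H$ if and only if every Sylow subgroup of $H$ is cyclic or generalized quaternion. Since $H$ is abelian, this means that all Sylow subgroups are cyclic, that is, that $H$ is cyclic.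
\end{proof}

\section{Counterexamples from wreath products}\label{sec:wreath}

To place a given $H$ in a counterexample we need a conjugate $gHg^{-1}$ that normalizes $H$ and meets it trivially, and an irreducible representation in which no nontrivial element of $H$ is central. A wreath product provides the first. For the second we take as many factors as $H$ has irreducible representations, so that a single irreducible representation of $G$ restricts to $H$ with all of them as constituents.

\begin{proof}[Proof of Theorem~\ref{thm:C}(b)]
Let $\tau_1=1,\tau_2,\dots,\tau_m$ be the irreducible complex representations of $H$ up to isomorphism; $m\ge2$ since $H\neq1$. Let $B=H^m$ and $G=H\wr C_m=B\rtimes\langle g\rangle$, where $g$ has order $m$ and permutes the factors of $B$ cyclically. Identify $H$ with the first factor. Then $H^g$ and $gHg^{-1}$ are factors of $B$ other than the first, so $H\cap H^g=1$ and $gHg^{-1}$ centralizes $H$. Theorem~\ref{thm:B}(b) gives $\Gamma\not\cong H*H$. It remains to show $\mathrm{Cir}^G_{\mathbb{Q}}(H)\neq\emptyset$.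

Let $T=\tau_1\boxtimes\cdots\boxtimes\tau_m$ be the outer tensor product, an irreducible representation of $B$, and let
\[
W=\mathrm{Ind}_B^G\,T=\bigoplus_{i=0}^{m-1}g^iT,\qquad b\cdot g^it=g^i\,(g^{-i}bg^i)t\quad(b\in B,\ t\in T).
\]
Each $g^iT$ is an irreducible $B$-module, being the twist of $T$ by an automorphism of $B$. The subgroup $g^{-i}Hg^i$ is the $j(i)$-th factor of $B$, where $i\mapsto j(i)$ is a bijection onto $\{1,\dots,m\}$. So the restriction of $g^iT$ to $H$ is a multiple of $\tau_{j(i)}$, and the $B$-modules $g^iT$ are pairwise non-isomorphic. A $G$-submodule of $W$ is therefore a sum of some of the $g^iT$, and since $g$ permutes these cyclically, $W$ is irreducible.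

Suppose that $h\in H$ acts on $W$ as a scalar $\lambda$. Then $\tau_j(h)=\lambda$ for all $j$. From $\tau_1=1$ we get $\lambda=1$, so $h$ acts trivially in the regular representation of $H$, and $h=1$.

Since $W$ is a constituent of $\mathbb{C}G=\mathbb{C}\otimes_{\mathbb{Q}}\mathbb{Q}G$, it is a constituent of the complexification of some irreducible $\mathbb{Q}$-representation $\rho$ of $G$. If $h\in H$ and $\rho(h)\in Z(\rho(G))$, then the action of $h$ on $W$ commutes with that of $G$, so $h$ is a scalar on $W$ by Schur's lemma, and $h=1$. Thus $\rho\in\mathrm{Cir}^G_{\mathbb{Q}}(H)$.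
\end{proof}

\begin{remark}
In this construction the conjugates of $H$ under $\langle g\rangle$ are all the factors of $B$, so $G=\langle H,g\rangle$. In contrast with the groups $G_p$ (Remark~\ref{rem:f}), no auxiliary element is used, and the Conjecture fails even under the additional hypothesis $G=\langle H,g\rangle$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{JTT}
Geoffrey Janssens, Doryan Temmerman, Fran\c{c}ois Thilmany,
\emph{Simultaneous ping-pong for finite subgroups of reductive groups},
arXiv:2510.23957 (2025).

\bibitem{Rob}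
Robinson,
\emph{A Course in the Theory of Groups}.

\end{thebibliography}
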